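\title{Products of four and five involutions on an infinite-dimensional Hilbert space}

\begin{abstract}
We prove that every invertible bounded operator on an infinite-dimensional complex Hilbert space, separable or not, is a product of five involutions, that is, of five bounded operators $S$ with $S^2=1$. The number five cannot be lowered. We also determine the products of four involutions: on a separable space they are exactly the invertible operators that are not a scalar of modulus different from $1$ plus a compact operator. The main tool is a block triangular factorization in which the diagonal blocks can be prescribed almost freely.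
\end{abstract}

\section{Introduction}

Let $H$ be an infinite-dimensional complex Hilbert space and let $\mathcal B(H)$ be the algebra of bounded linear operators on $H$. We write $1$ for the identity operator and $\lambda$ for $\lambda\cdot 1$. An \emph{involution} is an operator $S\in\mathcal B(H)$ with $S^2=1$. It need not be unitary: $P=(1+S)/2$ is an idempotent and $S=2P-1$, so $S$ is the reflection in a closed subspace along a closed complement, and the two need not be orthogonal.

A product of involutions is invertible. In finite dimension it also has determinant $\pm1$, so most invertible matrices are not products of involutions at all. In infinite dimension this obstruction disappears: Radjavi showed that every invertible operator in $\mathcal B(H)$ is a product of seven involutions. Since $1$ is an involution, a product of $k$ involutions is also a product of $k+1$, and one may ask for the least number of factors that serves every invertible operator. Four do not suffice: for a nonzero complex number $z$ with $|z|\ne1$, the operator $z\cdot1$ is not a product of four involutions.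 This leaves the following problem, posed in \cite{dSP}: \emph{is every invertible operator in $\mathcal B(H)$ a product of five involutions?} The answer is yes.

\begin{theorem}\label{thm:five}
Let $H$ be an infinite-dimensional complex Hilbert space. Every invertible $T\in\mathcal B(H)$ is a product of five involutions, and one of them can be taken self-adjoint and unitary.
\end{theorem}

By the scalar example, five is optimal. That example also suggests how to reach the theorem. The argument that excludes $z\cdot 1$, given in Section~\ref{sec:obstruction}, is a computation with spectra. It works in any unital Banach algebra, in particular in a quotient of $\mathcal B(H)$ by a closed ideal, so it excludes every operator that becomes such a scalar in the quotient. One may guess that there is no other obstruction to four factors. If so, five factors suffice for all operators, because a nonzero scalar times a suitable reflection is far from every scalar.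

To state this precisely, let $\kappa=\dim H\ge\aleph_0$ be the cardinality of an orthonormal basis of $H$. Let $\mathcal J_0$ be the set of $A\in\mathcal B(H)$ with $\dim\overline{\operatorname{ran}A}<\kappa$, and let $\mathcal J$ be the norm closure of $\mathcal J_0$. If $H$ is separable, $\mathcal J_0$ consists of the operators of finite rank and $\mathcal J$ is the ideal of compact operators.

\begin{theorem}\label{thm:four}
An invertible $T\in\mathcal B(H)$ is a product of four involutions if and only if it is not of the form $\lambda+K$ with $K\in\mathcal J$ and $|\lambda|\ne1$. For separable $H$: if and only if $T$ is not a scalar of modulus different from $1$ plus a compact operator.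
\end{theorem}

Theorem~\ref{thm:four} is the conjunction of three statements about an invertible $T\in\mathcal B(H)$.
\begin{itemize}
\item[(A)] If $T\notin\mathbb C1+\mathcal J$, then $T$ is a product of four involutions.
\item[(B)] If $T=\lambda+K$ with $K\in\mathcal J$ and $|\lambda|=1$, then $T$ is a product of four involutions.
\item[(C)] If $T=\lambda+K$ with $K\in\mathcal J$ and $|\lambda|\ne1$, then $T$ is not a product of four involutions.
\end{itemize}

Section~\ref{sec:obstruction} proves (C) and deduces Theorem~\ref{thm:five} from (A) alone. The proof of (A) is the core of the paper: Section~\ref{sec:example} shows its idea on the operator $1\oplus2$, Section~\ref{sec:block} carries the idea out for operators in a block normal form, and Section~\ref{sec:A} brings every $T\notin\mathbb C1+\mathcal J$ into that form. Statement (B) needs a different method, a similarity theorem for perturbations of the bilateral shift, and is proved in Section~\ref{sec:B}.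

\section{Small subspaces, similarity and triangular operators}\label{sec:tools}

``Subspace'' means closed subspace, and $P_F$ is the orthogonal projection onto $F$. Cardinals are identified with initial ordinals, so an ordinal $\xi<\kappa$ has fewer than $\kappa$ predecessors. A subspace $F\subset H$ is \emph{small} if $\dim F<\kappa$. A reader interested in separable $H$ may read ``finite-dimensional'' for ``small'' and ordinary induction for transfinite induction.

The closed span of a set $\Sigma$ of vectors has dimension at most $|\Sigma|$. For finite $\Sigma$ this is linear algebra. For infinite $\Sigma$, the combinations with coefficients in $\mathbb Q+i\mathbb Q$ form a dense subset of cardinality $|\Sigma|$, and the balls of radius $1/2$ about the vectors of an orthonormal basis are disjoint and each meet this subset. Consequently the closed span of fewer than $\kappa$ vectors is small, the closed span of two small subspaces is small, and the closure of the image of a small subspace under a bounded operator is small. If $F$ is small, then $\dim F^\perp=\kappa$, because $\dim F+\dim F^\perp=\kappa$.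

These facts show that $\mathcal J_0$ is closed under sums and under multiplication on either side by elements of $\mathcal B(H)$. It is closed under adjoints, since $A^*$ vanishes on $(\operatorname{ran}A)^\perp$ and so $\operatorname{ran}A^*=A^*(\overline{\operatorname{ran}A})$. Hence $\mathcal J$ is a closed two-sided ideal. It is a proper ideal in the following strong sense.

\begin{lemma}\label{lem:proj}
If $P$ is an orthogonal projection with $\dim PH=\kappa$, then $P\notin\mathcal J$. In particular $1\notin\mathcal J$, and $\mathcal J$ contains no invertible operator.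
\end{lemma}

\begin{proof}
Let $A\in\mathcal J_0$. The subspace $F=(\ker A)^\perp=\overline{\operatorname{ran}A^*}$ is small, hence so is $\overline{PF}$, and there is a unit vector $x\in PH$ orthogonal to $PF$. For $y\in F$ we have $\langle x,y\rangle=\langle Px,y\rangle=\langle x,Py\rangle=0$, so $x\in\ker A$ and $(P-A)x=x$. Thus $\|P-A\|\ge1$ for all $A\in\mathcal J_0$.
\end{proof}

Operators $X\in\mathcal B(H_1)$ and $X'\in\mathcal B(H_2)$ are \emph{similar}, written $X\sim X'$, if $X'=V^{-1}XV$ for a bounded invertible $V\colon H_2\to H_1$. Conjugation by $V$ takes involutions to involutions, so similarity preserves the property of being a product of $k$ involutions. A product of two involutions is similar to its inverse, since $S_1(S_1S_2)S_1=S_2S_1=(S_1S_2)^{-1}$. In the other direction we use one family of examples.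

\begin{lemma}\label{lem:two}
If $E$ is invertible, every operator similar to $E\oplus E^{-1}$ is a product of two involutions.
\end{lemma}

\begin{proof}
Both factors on the right of
$\begin{pmatrix}E&0\\0&E^{-1}\end{pmatrix}=\begin{pmatrix}0&E\\E^{-1}&0\end{pmatrix}\begin{pmatrix}0&1\\1&0\end{pmatrix}$
have square $1$.
\end{proof}

The operators to which we apply Lemma~\ref{lem:two} arise as block triangular matrices, and we need to discard their off-diagonal blocks. A block triangular operator with finitely many blocks is invertible when its diagonal blocks are, so its spectrum is contained in the union of the spectra of its diagonal blocks.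

\begin{lemma}[Rosenblum \cite{Ros}]\label{lem:ros}
Let $A\in\mathcal B(H_2)$ and $B\in\mathcal B(H_1)$ have disjoint spectra. For every bounded $W\colon H_1\to H_2$ the equation $AY-YB=W$ has a bounded solution $Y\colon H_1\to H_2$. Consequently $\begin{pmatrix}B&0\\W&A\end{pmatrix}\sim B\oplus A$ and $\begin{pmatrix}A&W\\0&B\end{pmatrix}\sim A\oplus B$.
\end{lemma}

The consequence follows from
\[
\begin{pmatrix}1&0\\-Y&1\end{pmatrix}\begin{pmatrix}B&0\\W&A\end{pmatrix}\begin{pmatrix}1&0\\Y&1\end{pmatrix}=\begin{pmatrix}B&0\\W+AY-YB&A\end{pmatrix}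
\]
with $AY-YB=-W$; the upper triangular case is the same with the summands interchanged. In all our applications a circle $|z|=r$ separates the two spectra, and then the solution is explicit. If $\sigma(B)$ lies inside the circle and $\sigma(A)$ outside, then $\|A^{-k-1}\|\,\|B^k\|$ decays geometrically by the spectral radius formula, and
\begin{equation}\label{eq:series}
Y=\sum_{k\ge0}A^{-k-1}WB^k
\end{equation}
solves the equation, because $AY-YB$ telescopes to $W$. If $\sigma(A)$ lies inside and $\sigma(B)$ outside, take $Y=-\sum_{k\ge0}A^kWB^{-k-1}$. The series \eqref{eq:series} returns in Section~\ref{sec:B}, where the spectra coincide.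

\section{The obstruction to four factors, and why a fifth removes it}\label{sec:obstruction}

Since $\mathcal J$ is a proper closed two-sided ideal, $\mathcal B(H)/\mathcal J$ is a nonzero complex unital Banach algebra. In such an algebra the spectrum of an element is a nonempty compact set, similar elements have the same spectrum, and for invertible $a$ we have $0\notin\sigma(a)$ and $\sigma(a^{-1})=\{\mu^{-1}:\mu\in\sigma(a)\}$.

\begin{proof}[Proof of \textup{(C)}]
Let $T=\lambda+K$ be invertible with $K\in\mathcal J$; then $\lambda\ne0$ by Lemma~\ref{lem:proj}. Suppose that $T=S_1S_2S_3S_4$ with involutions $S_i$, and let $s_i$ be their images in $\mathcal B(H)/\mathcal J$. Then $s_i^2=1$ and $s_1s_2s_3s_4=\lambda$. Put $a=s_4s_3=(s_3s_4)^{-1}$ and $b=s_1s_2$, so that $b=\lambda a$. Since $s_4as_4=a^{-1}$ and $s_1bs_1=b^{-1}$, both $\sigma(a)$ and $\sigma(b)=\lambda\sigma(a)$ are invariant under $z\mapsto z^{-1}$. Let $\mu\in\sigma(a)$. Successively,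
\[
\lambda\mu\in\sigma(b),\qquad(\lambda\mu)^{-1}\in\sigma(b),\qquad\lambda^{-2}\mu^{-1}\in\sigma(a),\qquad\lambda^2\mu\in\sigma(a).
\]
So $\lambda^{2k}\mu\in\sigma(a)$ for all $k\ge0$. As $\sigma(a)$ is a nonempty compact subset of $\mathbb C\setminus\{0\}$, this forces $|\lambda|=1$.
\end{proof}

The case $K=0$ is the scalar example of the introduction.

\begin{remark}
For nonseparable $H$ the compact operators cannot replace $\mathcal J$ in Theorem~\ref{thm:four}. Let $P$ be the orthogonal projection onto a separable infinite-dimensional subspace. Then $P\in\mathcal J_0$, so $2+P$ is not a product of four involutions by (C). But $2+P-\mu$ acts as $3-\mu$ and $2-\mu$ on two infinite-dimensional subspaces, so it is compact for no $\mu$.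
\end{remark}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:five}}, assuming \textup{(A)}]
If $T\notin\mathbb C1+\mathcal J$, use (A) and take $1$ as the fifth factor. Otherwise $T=\lambda+K$ with $K\in\mathcal J$ and $\lambda\ne0$. Split an orthonormal basis of $H$ into two parts of cardinality $\kappa$, let $P_+,P_-$ be the projections onto their closed spans, and put $S=P_+-P_-$. Then $S=S^*=S^{-1}$. Suppose that $TS-\mu\in\mathcal J$ for some $\mu\in\mathbb C$. Then $\lambda S-\mu=(TS-\mu)-KS\in\mathcal J$, and multiplying by $P_\pm$ gives $(\lambda-\mu)P_+\in\mathcal J$ and $(-\lambda-\mu)P_-\in\mathcal J$. The two coefficients differ by $2\lambda\neq0$, so one of them is nonzero, and $P_+$ or $P_-$ lies in $\mathcal J$. This contradicts Lemma~\ref{lem:proj}. Hence $TS\notin\mathbb C1+\mathcal J$, the operator $TS$ is a product of four involutions by (A), and $T=(TS)S$ is a product of five.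
\end{proof}

\section{The operator $1\oplus2$}\label{sec:example}

To write $T$ as a product of four involutions we write $T=AC$ with $A$ and $C$ each similar to some $E\oplus E^{-1}$. The first ingredient is a factorization of $2\times2$ matrices.

\begin{lemma}\label{lem:2x2}
Let $T_0$ be a nonscalar invertible $2\times2$ complex matrix with determinant $\omega$. If $xx'yy'=\omega$, $x\ne x'$ and $y\ne y'$, then $T_0=AC$ with $A\sim\operatorname{diag}(x,x')$ and $C\sim\operatorname{diag}(y,y')$.
\end{lemma}

\begin{proof}
As $T_0$ is not scalar, some vector $e\neq0$ is not an eigenvector. In the basis $e,\,T_0e$ the matrix of $T_0$ is $\begin{pmatrix}0&-\omega\\1&c\end{pmatrix}$, where $c$ is the trace. Put $z=xy$ and pass to the basis $e,\,T_0e-ze$. The first column becomes $(z,1)^T$, the trace and determinant give the second column, and the matrix factors: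
\[
\begin{pmatrix}z&zc-z^2-\omega\\1&c-z\end{pmatrix}
=\begin{pmatrix}1&0\\z^{-1}&1\end{pmatrix}\begin{pmatrix}z&0\\0&\omega/z\end{pmatrix}\begin{pmatrix}1&c-z-\omega/z\\0&1\end{pmatrix}.
\]
The middle factor is $\operatorname{diag}(x,x')\operatorname{diag}(y,y')$. Attach the first of these to the left factor and the second to the right factor. This gives a lower triangular $A$ with distinct diagonal entries $x,x'$ and an upper triangular $C$ with distinct diagonal entries $y,y'$, and both are diagonalizable.
\end{proof}

So a vector that is not an eigenvector buys the freedom to prescribe the eigenvalues of both factors, subject only to the determinant. If $\omega=1$, the choice $x=y=2$, $x'=y'=1/2$ writes $T_0$ as a product of four involutions. If $\omega\ne\pm1$, no choice can. The second ingredient is that infinitely many blocks can together dispose of their determinants.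

\begin{example}\label{ex:12}
The operator $T=1\oplus2$ on $\ell^2\oplus\ell^2$ is a product of four involutions, although $2\oplus2$ is not. Regard $T$ as a direct sum of copies of $T_0=\operatorname{diag}(1,2)$, numbered $k=1,2,\dots$. We need numbers with $x_kx'_ky_ky'_k=2$, bounded and bounded away from $0$, such that the list of all $x_k,x_k'$ can be grouped into reciprocal pairs, and likewise the list of all $y_k,y_k'$.

It is not possible to put the whole determinant on $A$. If $x_kx'_k=2$ for all $k$, then with $x$ the list contains its block companion $2/x$ and the reciprocal $x/2$ of that, hence $x/2^j$ for all $j$. This is the mechanism of the proof of (C). We therefore let $C$ overcompensate in both directions: $y_ky_k'$ is $4$ in some blocks and $1/4$ in others, which leaves $\rho_k=x_kx_k'$ equal to $1/2$ or $8$. Pairing $x_k$ with $x'_{k+1}$ leads to $x_k=\pi_k$, $x_k'=1/\pi_{k-1}$ with $\pi_0=1$ and $\pi_k=\rho_1\cdots\rho_k$. Three factors $1/2$ followed by one factor $8$ bring $\pi_k$ back to $1$, and we repeat the following pattern with period four.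
\[
\begin{array}{c|cccc}
k&1&2&3&4\\\hline
(x_k,x'_k)&(1/2,\,1)&(1/4,\,2)&(1/8,\,4)&(1,\,8)\\
(y_k,y'_k)&(4,\,1)&(4,\,1)&(4,\,1)&(1,\,1/4)
\end{array}
\]
Lemma~\ref{lem:2x2} applies to each column. Only four factorizations $T_0=A_kC_k$ occur, so $A=\bigoplus A_k$ and $C=\bigoplus C_k$ are bounded and similar to the diagonal operators with the listed entries. The entries for $A$ pair up within each period: $1/2$ with $2$, $1/4$ with $4$, $1/8$ with $8$, and $1$ with $1$. The entries for $C$ do not, since $4$ occurs three times in a period and $1/4$ once. But each of $4$, $1/4$, $1$ occurs infinitely often in all, so $C\sim E\oplus E^{-1}$ with $E=4\oplus1$ on $\ell^2\oplus\ell^2$. This is where infinite dimension enters. By Lemma~\ref{lem:two}, $T=AC$ is a product of four involutions.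
\end{example}

A general operator differs from this example in three ways. The determinants of the blocks vary, so the products $\pi_k$ cannot be made periodic and must be steered. The blocks interact with each other, so Lemma~\ref{lem:ros} must replace diagonalization block by block, and the spectra of the diagonal parts must be separated as a whole; a large constant $N$ does this. Finally, the blocks do not fill the space, and an unknown operator $f$ on the remaining space must be absorbed.

\section{A block factorization with prescribed diagonals}\label{sec:block}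

Let $\mathcal A$ be a set of cardinality $\kappa$, let $L=\ell^2(\mathcal A)$, and let $R$ be a Hilbert space of dimension $\kappa$. ``Diagonal'' refers to the standard basis of $L$. We consider operators on $L\oplus L\oplus R$ that map the first copy of $L$ identically onto the second, as $T_0$ maps $e$ to $T_0e$. The determinant of a block has no direct meaning now, but it has a substitute: the inverse of $\begin{pmatrix}0&-\omega\\1&c\end{pmatrix}$ has $(2,1)$ entry $-\omega^{-1}$.

\begin{proposition}\label{prop:block}
Let $X$ be an invertible operator on $L\oplus L\oplus R$ whose first block column is $(0,1,0)^T$. Suppose that the $(2,1)$ block $n$ of $X^{-1}$ is an invertible diagonal operator on $L$. Then $X$ is a product of four involutions.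
\end{proposition}

For $i\ne j$ and a bounded operator $u$ from the $j$-th summand to the $i$-th, let $V=1+uE_{ij}$ be the block matrix with identities on the diagonal, $u$ in position $(i,j)$ and zeros elsewhere. Its inverse is $1-uE_{ij}$. Passing from $X$ to $V^{-1}XV$, which we call \emph{conjugating by $V$}, means adding (column $i$)$\cdot u$ to column $j$ and then subtracting $u\cdot$(row $j$) from row $i$.

\begin{proof}
\emph{Step 1: normal form.} Write
\[
X=\begin{pmatrix}0&a&b\\1&c&d\\0&e&f\end{pmatrix},\qquad M=\begin{pmatrix}a&b\\e&f\end{pmatrix},\qquad\omega=-n^{-1}.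
\]
We want to remove $b$, and for this we show that $f$ is invertible. Multiplying $X$ on the right by $(1-cE_{12})(1-dE_{13})$ replaces $c$ and $d$ by $0$, and the result is $1\oplus M$ up to the order of the rows. So $M$ is invertible. If $(p,n,q)^T$ is the first column of $X^{-1}$, then $XX^{-1}=1$ gives $an+bq=1$ and $en+fq=0$. Hence $(n,q)^T$ is the first column of $M^{-1}$, and $M^{-1}=\begin{pmatrix}n&r\\q&s\end{pmatrix}$ for some $r,s$. From $MM^{-1}=1$ we take $fq=-en$ and $er+fs=1$; from $M^{-1}M=1$ we take $na+re=1$, $rf=-nb$ and $qb+sf=1$. Then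
\[
f(s-qn^{-1}r)=fs+er=1,\qquad(s-qn^{-1}r)f=sf+qb=1,
\]
so $f$ is invertible. Also $n(a-bf^{-1}e)=(1-re)+re=1$, that is, $a-bf^{-1}e=n^{-1}=-\omega$. Conjugate $X$ by $1+uE_{13}$ with $u=bf^{-1}$. The third column becomes $(b,d+u,f)^T$, and then the first row becomes $(0,a-ue,b-uf)=(0,-\omega,0)$. With $d'=d+u$,
\[
X\sim\begin{pmatrix}0&-\omega&0\\1&c&d'\\0&e&f\end{pmatrix}.
\]

\emph{Step 2: factorization.} Let $Z\in\mathcal B(L)$ be any invertible operator and put $G=Z^{-1}\omega$. As in Lemma~\ref{lem:2x2} we move $Z$ into the upper left corner. Conjugating by $1-ZE_{12}$ turns the second column into $(-\omega,c-Z,e)^T$ and then adds $Z\cdot$(row $2$) to row $1$: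
\[
X\sim X'=\begin{pmatrix}Z&Zc-Z^2-\omega&Zd'\\1&c-Z&d'\\0&e&f\end{pmatrix}
=\begin{pmatrix}1&0&0\\Z^{-1}&1&0\\0&eG^{-1}&1\end{pmatrix}
\begin{pmatrix}Z&0&0\\0&G&0\\0&0&f\end{pmatrix}
\begin{pmatrix}1&c-Z-G&d'\\0&1&0\\0&0&1\end{pmatrix}.
\]
To verify the factorization, note that the product of the last two factors has rows $(Z,\,Zc-Z^2-\omega,\,Zd')$, $(0,G,0)$ and $(0,0,f)$. The first factor keeps row $1$, replaces row $2$ by $(1,\,c-Z-G,\,d')+(0,G,0)$, and replaces row $3$ by $(0,e,0)+(0,0,f)$.

Let $\alpha_1,\alpha_2,\gamma_1,\gamma_2\in\mathcal B(L)$ and $\alpha_3,\gamma_3\in\mathcal B(R)$ be invertible with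
\begin{equation}\label{eq:det}
\alpha_1\gamma_1\alpha_2\gamma_2=\omega,\qquad\alpha_3\gamma_3=f .
\end{equation}
Choose $Z=\alpha_1\gamma_1$; then $G=\alpha_2\gamma_2$. Splitting the middle factor gives $X'=AC$ with
\[
A=\begin{pmatrix}\alpha_1&0&0\\ *&\alpha_2&0\\0&*&\alpha_3\end{pmatrix},\qquad C=\begin{pmatrix}\gamma_1&*&*\\0&\gamma_2&0\\0&0&\gamma_3\end{pmatrix}.
\]
Suppose that the spectra $\sigma(\alpha_i)$ are pairwise disjoint and that $\sigma(\gamma_1)$ is disjoint from $\sigma(\gamma_2)\cup\sigma(\gamma_3)$. Lemma~\ref{lem:ros} separates $\alpha_3$ from the upper left $2\times2$ block of $A$, whose spectrum lies in $\sigma(\alpha_1)\cup\sigma(\alpha_2)$, and then $\alpha_2$ from $\alpha_1$; so $A\sim\alpha_1\oplus\alpha_2\oplus\alpha_3$. One application gives $C\sim\gamma_1\oplus\gamma_2\oplus\gamma_3$. No condition relates $\sigma(\gamma_2)$ to $\sigma(\gamma_3)$, because the $(2,3)$ block of $C$ vanishes; this is what Step~1 gained, and Step~5 needs it. By Lemma~\ref{lem:two} the proof is complete once we find $\alpha_i,\gamma_i$ that satisfy \eqref{eq:det}, the spectral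 conditions, and
\begin{equation}\label{eq:pair}
\alpha_2\sim(\alpha_1\oplus\alpha_3)^{-1},\qquad\gamma_1\sim(\gamma_2\oplus\gamma_3)^{-1}.
\end{equation}

The plan is as follows. Nothing is known about $f$, so we take $\alpha_3=N$ and $\gamma_3=N^{-1}f$ with $N$ large. Then $\gamma_1$ must contain a copy of $Nf^{-1}$. To keep $f$ out of the first equation in \eqref{eq:det}, we build $\gamma_1$ from multiples of $f^{-1}$ and $\gamma_2$ from multiples of $f$, which cancel in the product. With infinitely many copies on each side, the extra copy $\gamma_3$ is absorbed. The scalar multiples play the part of $y_k,y_k'$ in Example~\ref{ex:12}, and $\alpha_1,\alpha_2$ are diagonal.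

\emph{Step 3: steering the products.} Let $I$ index an orthonormal basis of $R$. Since $|I|=\kappa=\kappa\cdot\aleph_0$, we may take $\mathcal A=I\times\{1,2,\dots\}$; we call $\{\iota\}\times\{1,2,\dots\}$ a \emph{chain}. By hypothesis $\omega=\operatorname{diag}(\omega_{\iota,k})$ is diagonal and invertible. Fix $\Omega>1$ with $\Omega^{-1}\le|\omega_{\iota,k}|\le\Omega$ for all $\iota,k$, and fix $N>\max(\Omega^7,\|f\|)$. Along each chain put $\pi_{\iota,0}=1$ and, for $k\ge1$,
\[
\varepsilon_{\iota,k}=\begin{cases}\Omega^{2}&\text{if }|\pi_{\iota,k-1}|\ge\Omega^{-4}\quad\text{(a down step)},\\ \Omega^{-2}&\text{if }|\pi_{\iota,k-1}|<\Omega^{-4}\quad\text{(an up step)},\end{cases}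
\qquad\pi_{\iota,k}=\pi_{\iota,k-1}\,\frac{\omega_{\iota,k}}{\varepsilon_{\iota,k}} .
\]
A down step multiplies the modulus by a factor in $[\Omega^{-3},\Omega^{-1}]$ and an up step by a factor in $[\Omega,\Omega^3]$. We claim that
\begin{equation}\label{eq:pi}
\Omega^{-7}\le|\pi_{\iota,k}|\le\Omega^{-1}\qquad(k\ge1).
\end{equation}
By induction $|\pi_{\iota,k-1}|\in[\Omega^{-7},1]$. A down step starts in $[\Omega^{-4},1]$ and ends in $[\Omega^{-7},\Omega^{-1}]$. An up step starts in $[\Omega^{-7},\Omega^{-4})$ and ends in $[\Omega^{-6},\Omega^{-1})$. This proves \eqref{eq:pi}. Let $\mathcal A^-$ and $\mathcal A^+$ be the sets of down steps and up steps. Every chain begins with a down step. Every chain contains an up step, since otherwise $|\pi_{\iota,k}|\le\Omega^{-k}$ for all $k$, against \eqref{eq:pi}. As there are $\kappa$ chains, $|\mathcal A^-|=|\mathcal A^+|=\kappa$. Let $\varepsilon=\operatorname{diag}(\varepsilon_{\iota,k})$.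

\emph{Step 4: the operators $\alpha_i$.} Put
\[
\alpha_1=\operatorname{diag}(N\pi_{\iota,k}),\qquad\alpha_2=\operatorname{diag}\Bigl(\frac1{N\pi_{\iota,k-1}}\Bigr),\qquad\alpha_3=N\cdot1_R .
\]
Then $\alpha_1\alpha_2=\operatorname{diag}(\pi_{\iota,k}/\pi_{\iota,k-1})$, so $\alpha_1\varepsilon\alpha_2=\omega$. The spectrum of a diagonal operator is the closure of the set of its entries, so \eqref{eq:pi} gives
\[
\sigma(\alpha_2)\subset\{N^{-1}\le|z|\le N^{-1}\Omega^7\},\qquad\sigma(\alpha_1)\subset\{N\Omega^{-7}\le|z|\le N\Omega^{-1}\},\qquad\sigma(\alpha_3)=\{N\}.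
\]
These sets are pairwise disjoint, since $N^{-1}\Omega^7<1<N\Omega^{-7}$ and $N\Omega^{-1}<N$. The last inequality is the reason for keeping $|\pi_{\iota,k}|$ below $\Omega^{-1}$ and not merely bounded. Match the basis vector $(\iota,1)$ of $L$, on which $\alpha_2$ acts as $1/N$, with the basis vector $\iota$ of $R$, on which $\alpha_3$ acts as $N$. For $k\ge1$, match the basis vector $(\iota,k+1)$ of $L$, on which $\alpha_2$ acts as $1/(N\pi_{\iota,k})$, with the basis vector $(\iota,k)$ in the first summand of $L\oplus R$, on which $\alpha_1$ acts as $N\pi_{\iota,k}$; see Figure~\ref{fig:chain}. This is a bijection between orthonormal bases of $L$ and $L\oplus R$, and it makes $\alpha_2$ unitarily equivalent to $(\alpha_1\oplus\alpha_3)^{-1}$.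

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=2.2,yscale=1.5]
\node (r) at (0,1) {$N$};
\node (a1) at (1,1) {$N\pi_1$};
\node (a2) at (2,1) {$N\pi_2$};
\node (a3) at (3,1) {$N\pi_3$};
\node (b1) at (1,0) {$1/N$};
\node (b2) at (2,0) {$1/(N\pi_1)$};
\node (b3) at (3,0) {$1/(N\pi_2)$};
\node (b4) at (4,0) {$\cdots$};
\node at (4,1) {$\cdots$};
\draw (r)--(b1) (a1)--(b2) (a2)--(b3) (a3)--(b4);
\draw[dashed] (a1)--(b1) (a2)--(b2) (a3)--(b3);
\end{tikzpicture}
\caption{Eigenvalues along one chain. Top row: the eigenvalue $N$ of $\alpha_3$, followed by those of $\alpha_1$. Bottom row: the eigenvalues of $\alpha_2$. Solid lines join reciprocal eigenvalues. Dashed lines join the eigenvalues of $\alpha_1$ and $\alpha_2$ at the same index $k$; their product $\pi_k/\pi_{k-1}$ is prescribed.}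
\label{fig:chain}
\end{figure}

\emph{Step 5: the operators $\gamma_i$.} Let $g=f\oplus f\oplus\cdots$ be the direct sum of countably many copies of $f$. It is invertible, $\|g\|=\|f\|$, it acts on a space of dimension $\kappa$, and $g\oplus f$ is unitarily equivalent to $g$. Since $\dim\ell^2(\mathcal A^\pm)=\kappa$, there are operators $g_\pm$ on $\ell^2(\mathcal A^\pm)$ unitarily equivalent to $g$. With respect to $L=\ell^2(\mathcal A^-)\oplus\ell^2(\mathcal A^+)$ put
\[
\gamma_1=N\Omega^2g_-^{-1}\oplus Ng_+^{-1},\qquad\beta=N^{-1}g_-\oplus N^{-1}\Omega^{-2}g_+,\qquad\gamma_2=\alpha_2^{-1}\beta\alpha_2,\qquad\gamma_3=N^{-1}f .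
\]
Then $\gamma_1\beta=\Omega^2\oplus\Omega^{-2}=\varepsilon$. The conjugation by $\alpha_2$ brings $\beta$ next to $\gamma_1$ in the product:
\[
\alpha_1\gamma_1\alpha_2\gamma_2=\alpha_1\gamma_1\beta\alpha_2=\alpha_1\varepsilon\alpha_2=\omega .
\]
Together with $\alpha_3\gamma_3=f$ this is \eqref{eq:det}. Each of $\gamma_1^{-1}$, $\beta$, $\gamma_3$ has norm at most $\|f\|/N<1$, and $\sigma(\gamma_2)=\sigma(\beta)$. So $\sigma(\gamma_1)$ lies outside the unit circle and $\sigma(\gamma_2)\cup\sigma(\gamma_3)$ lies inside. Finally,
\[
\gamma_2\oplus\gamma_3\sim N^{-1}g\oplus N^{-1}\Omega^{-2}g\oplus N^{-1}f\sim N^{-1}g\oplus N^{-1}\Omega^{-2}g\sim\gamma_1^{-1},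
\]
where the last step interchanges the two summands of $\gamma_1^{-1}=N^{-1}\Omega^{-2}g_-\oplus N^{-1}g_+$. Thus \eqref{eq:pair} holds, $A$ and $C$ are products of two involutions, and $X\sim AC$ is a product of four.
\end{proof}

The invertibility of $n$ was used in Step~1 and for the constant $\Omega$. That $n$ is diagonal was used in Steps~3 and~4, where $\omega$ is split entry by entry. The hypothesis $\dim R=\kappa$ provides $\kappa$ chains, each with a starting vector in $R$.

\section{Operators that are not scalar modulo $\mathcal J$}\label{sec:A}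

To reach the form of Proposition~\ref{prop:block} we need $\kappa$ vectors that are uniformly far from being eigenvectors of $T$ and do not interfere with each other. The hypothesis $T\notin\mathbb C1+\mathcal J$ supplies such a vector outside any small subspace. The next lemma is a quantitative form of the fact, used in Lemma~\ref{lem:2x2}, that an operator for which every vector is an eigenvector is a scalar.

\begin{lemma}\label{lem:noneigen}
Let $T\in\mathcal B(H)$, $T\notin\mathbb C1+\mathcal J$. There is $\delta>0$ such that for every small subspace $F$ some unit vector $e\in F^\perp$ satisfies $\|Te-\langle Te,e\rangle e\|\ge\delta$.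
\end{lemma}

\begin{proof}
Write $s(e)=\langle Te,e\rangle$ and suppose that no such $\delta$ exists. Fix $k\ge1$ and put $\epsilon=1/k$. There is a small $F$ with $\|Te-s(e)e\|<\epsilon$ for all unit vectors $e\in F^\perp$. We show that $s$ is almost constant on these vectors. Let $e,e'\in F^\perp$ be orthonormal, $x=(e+e')/\sqrt2$ and $t=s(x)$. The vector $Tx$ is within $\sqrt2\,\epsilon$ of $(s(e)e+s(e')e')/\sqrt2$ and within $\epsilon$ of $tx$. Hence
\[
\bigl(|s(e)-t|^2+|s(e')-t|^2\bigr)^{1/2}\le\sqrt2\,(1+\sqrt2)\,\epsilon,
\]
and $|s(e)-s(e')|\le2(1+\sqrt2)\epsilon\le5\epsilon$ by the Cauchy--Schwarz inequality. Two arbitrary unit vectors $e,e'\in F^\perp$ can be compared with a third that is orthogonal to both, as $F^\perp$ is infinite-dimensional, so $|s(e)-s(e')|\le10\epsilon$. Fix a unit vector $e_0\in F^\perp$ and put $\lambda_k=s(e_0)$. Then $\|(T-\lambda_k)P_{F^\perp}\|\le11\epsilon$, while $(T-\lambda_k)P_F\in\mathcal J_0$. So $T-\lambda_k$ is within $11/k$ of $\mathcal J_0$. Since $|\lambda_k|\le\|T\|$, a subsequence of $(\lambda_k)$ converges to some $\lambda$, and $T-\lambda\in\mathcal J$,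 a contradiction.
\end{proof}

\begin{proof}[Proof of \textup{(A)}]
Let $T$ be invertible, $T\notin\mathbb C1+\mathcal J$, and let $\delta$ be as in Lemma~\ref{lem:noneigen}. Proposition~\ref{prop:block} asks for control of the first column of both $T$ and $T^{-1}$, so we keep track of $Te$ and $T^{-1}e$.

\emph{Orthogonal cells.} By transfinite induction choose unit vectors $e_\xi$, $\xi<\kappa$, with $\|Te_\xi-\langle Te_\xi,e_\xi\rangle e_\xi\|\ge\delta$ and
\[
e_\xi\perp B_1^*B_2e_\zeta\qquad\text{for all }\zeta<\xi\text{ and }B_1,B_2\in\{1,T,T^{-1}\}.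
\]
At stage $\xi$ fewer than $\kappa$ vectors are to be avoided; their closed span is small, and Lemma~\ref{lem:noneigen} provides $e_\xi$. The condition says that $B_1e_\xi\perp B_2e_\zeta$, so the spaces $H_\xi=\operatorname{span}(e_\xi,Te_\xi,T^{-1}e_\xi)$ are mutually orthogonal. Write
\[
Te_\xi=s_\xi e_\xi+v_\xi,\qquad T^{-1}e_\xi=p_\xi e_\xi+w_\xi,\qquad w_\xi=n_\xi v_\xi+q_\xi,
\]
with scalars $s_\xi,p_\xi,n_\xi$, with $v_\xi,w_\xi\perp e_\xi$, and with $q_\xi\perp e_\xi,v_\xi$. All these vectors lie in $H_\xi$. We have $|s_\xi|\le\|T\|$, $\delta\le\|v_\xi\|\le\|T\|$, $|p_\xi|\le\|T^{-1}\|$, $\|q_\xi\|\le\|w_\xi\|\le\|T^{-1}\|$ and $|n_\xi|\le\|T^{-1}\|/\delta$.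

\emph{A lower bound for $w_\xi$.} The numbers $n_\xi$ will be the entries of the block $n$, which must be invertible. They may vanish: if $T$ is a bilateral shift and $e_\xi$ belongs to the basis that it shifts, then $v_\xi=Te_\xi$ is orthogonal to $w_\xi=T^{-1}e_\xi$. What is bounded below is $w_\xi$. Applying $T$ to the formula for $T^{-1}e_\xi$ gives $e_\xi=p_\xi s_\xi e_\xi+p_\xi v_\xi+Tw_\xi$. Projecting onto $e_\xi^\perp$ gives $|p_\xi|\,\|v_\xi\|\le\|T\|\,\|w_\xi\|$, so $|p_\xi|\le\|T\|\,\|w_\xi\|/\delta$. Therefore
\[
\|T\|^{-2}\le\|T^{-1}e_\xi\|^2=|p_\xi|^2+\|w_\xi\|^2\le(1+\|T\|^2/\delta^2)\|w_\xi\|^2,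
\]
that is, $\|w_\xi\|\ge\delta'$ with $\delta'=\|T\|^{-1}(1+\|T\|^2/\delta^2)^{-1/2}$. Since $\|w_\xi\|^2=|n_\xi|^2\|v_\xi\|^2+\|q_\xi\|^2$, each $\xi$ satisfies
\[
\text{(i)}\ \ |n_\xi|\,\|v_\xi\|\ge\delta'/\sqrt2\qquad\text{or}\qquad\text{(ii)}\ \ \|q_\xi\|\ge\delta'/\sqrt2 .
\]
One of the two alternatives holds for all $\xi$ in a set of cardinality $\kappa$. Split this set into two parts $\mathcal A,\mathcal A'$ of cardinality $\kappa$.

\emph{Coordinates.} The vectors $e_\xi,v_\xi$ with $\xi\in\mathcal A$ are mutually orthogonal. Let $R$ be their orthogonal complement. It contains the $e_\zeta$ with $\zeta\in\mathcal A'$, which were set aside to ensure $\dim R=\kappa$, and it contains the $q_\xi$ with $\xi\in\mathcal A$. With $L=\ell^2(\mathcal A)$, the map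
\[
\Psi\colon L\oplus L\oplus R\to H,\qquad(t,u,r)\mapsto\sum_{\xi\in\mathcal A}t_\xi e_\xi+\sum_{\xi\in\mathcal A}u_\xi v_\xi+r
\]
is bounded and invertible, because the $v_\xi$ are orthogonal with norms in $[\delta,\|T\|]$. The first block column of $\Psi^{-1}T\Psi$ is $(s,1,0)^T$ and that of its inverse is $(p,n,q)^T$, where $s,p,n$ are the bounded diagonal operators with entries $s_\xi,p_\xi,n_\xi$, and $q\colon L\to R$ sends the $\xi$-th basis vector to $q_\xi$. Conjugate by $1+sE_{12}$. The column operation does not touch the first column, and the row operation subtracts $s\cdot$(row $2$) from row $1$. We obtain $X\sim T$ with first column $(0,1,0)^T$, and $X^{-1}$ has first column $(p-sn,\,n,\,q)^T$.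

If (i) holds on $\mathcal A$, then $|n_\xi|\ge\delta'/(\sqrt2\,\|T\|)$, so $n$ is an invertible diagonal operator and Proposition~\ref{prop:block} applies to $X$.

If (ii) holds on $\mathcal A$, we tilt the complement $R$ so that $q_\xi$ acquires a component along $v_\xi$. The operator $q$ sends the basis of $L$ to orthogonal vectors of norm at least $\delta'/\sqrt2$, so it is bounded below and has a bounded left inverse $q^\sharp\colon R\to L$. Conjugate by $1+yE_{23}$ with $y=(n-1)q^\sharp$. In the first column only the second entry changes, by subtracting $y$ times the third. For $X$ the third entry is $0$, so the column stays $(0,1,0)^T$. For $X^{-1}$ the second entry becomes $n-yq=n-(n-1)=1$. Proposition~\ref{prop:block} applies to the new operator.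

In both cases $T$ is similar to a product of four involutions.
\end{proof}

This also completes the proof of Theorem~\ref{thm:five}.

\section{Unimodular scalars modulo $\mathcal J$}\label{sec:B}

For $T=\lambda+K$ the conclusion of Lemma~\ref{lem:noneigen} fails, and we use a shift instead. Let $H=\bigoplus_{k\in\mathbb Z}H_k$ be an orthogonal decomposition in which all $H_k$ are identified unitarily with one space, and let $Z_{ij}$ denote the block of an operator $Z$ from $H_j$ to $H_i$. Let $U$ be the bilateral shift, which maps $H_k$ identically onto $H_{k+1}$, and let $B=U^{-1}$. If $S_2$ maps $H_k$ identically onto $H_{-k}$ and $S_1$ maps $H_k$ identically onto $H_{1-k}$, then $S_1,S_2$ are involutions, $U=S_1S_2$ and $B=S_2S_1$. Since $T=U\cdot BT$, it suffices to choose the decomposition so that $BT\sim B$.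

For $T=\lambda$ any decomposition will do. The operator $\Gamma=\bigoplus_k\lambda^k$ is unitary, because $|\lambda|=1$, and $\Gamma(\lambda B)\Gamma^{-1}$ maps $H_k$ to $H_{k-1}$ by the scalar $\lambda^{k-1}\lambda\lambda^{-k}=1$. For $|\lambda|\ne1$ this $\Gamma$ is unbounded, in agreement with (C).

For $T=\lambda+K$ there are two difficulties. The perturbation $K$ is not small, and even a small perturbation of $B$ need not be similar to $B$: the spectral radius of $(1+\eta)B$ is $1+\eta$. We choose the decomposition so that $K$ lives on $H_0$ up to an error that is small and decays rapidly along the shift. A modified $\Gamma$ absorbs the block on $H_0$, and the next lemma absorbs the error. Let $D=\bigoplus_k2^{-|k|}1_{H_k}$.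

\begin{lemma}\label{lem:shift}
If $q\in\mathcal B(H)$ and $\|q\|\le1/4$, then $B+DqD\sim B$.
\end{lemma}

\begin{proof}
Put $Q=DqD$. We look for an invertible $W$ with $(B+Q)W=WB$, that is, $BW-WB=-QW$, and we solve this by iteration from $W=1$. Each step is an equation $BY-YB=-Dq\Phi$ with $\Phi$ given. Lemma~\ref{lem:ros} does not apply, and the terms of the series \eqref{eq:series} need not tend to $0$ in norm. But $D$ sees only the part of a vector near $H_0$, and the powers of $B$ carry every vector past $H_0$. The quantity that measures this is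
\[
\|\Phi\|_s=\sup_{\|x\|\le1}\Bigl(\sum_{k\in\mathbb Z}\|\Phi B^kx\|^2\Bigr)^{1/2}\in[0,\infty],\qquad\Phi\in\mathcal B(H).
\]
For $x=(x_j)$ we have $\sum_k\|DB^kx\|^2=\sum_j\sum_k4^{-|j-k|}\|x_j\|^2=\frac53\|x\|^2$, so $\|D\|_s^2=\frac53$.

Let $\|\Phi\|_s<\infty$ and define, following \eqref{eq:series},
\[
\mathcal Y(\Phi)=-\sum_{k\ge0}B^{-k-1}Dq\Phi B^k .
\]
We prove that the series converges in the weak operator topology and that
\begin{align}
\|\mathcal Y(\Phi)\|&\le\|q\|\,\|D\|_s\|\Phi\|_s,\label{eq:Y1}\\
B\mathcal Y(\Phi)-\mathcal Y(\Phi)B&=-Dq\Phi,\label{eq:Y2}\\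
\|D\mathcal Y(\Phi)\|_s&\le\|q\|\,\|\Phi\|_s.\label{eq:Y3}
\end{align}
Since $B$ is unitary and $D=D^*$, the Cauchy--Schwarz inequality gives
\[
\sum_{k\ge0}|\langle B^{-k-1}Dq\Phi B^kx,y\rangle|=\sum_{k\ge0}|\langle q\Phi B^kx,DB^{k+1}y\rangle|\le\|q\|\,\|\Phi\|_s\|D\|_s\|x\|\,\|y\|,
\]
which proves the convergence and \eqref{eq:Y1}. If $\mathcal Y_m$ is the partial sum over $0\le k<m$, then $B\mathcal Y_m-\mathcal Y_mB=-Dq\Phi+B^{-m}Dq\Phi B^m$. The last term tends to $0$ strongly, because $\|\Phi B^mx\|$ is square summable; taking weak limits gives \eqref{eq:Y2}. The operator $DB^{-k-1}D$ maps $H_j$ to $H_{j+k+1}$ by the scalar $2^{-|j+k+1|-|j|}\le2^{-k-1}$, so its norm is at most $2^{-k-1}$. Hence, with $u_l=\|\Phi B^lx\|$,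
\[
\|D\mathcal Y(\Phi)B^lx\|\le\|q\|\sum_{k\ge0}2^{-k-1}u_{k+l}\qquad(l\in\mathbb Z).
\]
Each translate $(u_{k+l})_{l\in\mathbb Z}$ has the same norm in $\ell^2(\mathbb Z)$ as $(u_l)$, and $\sum_{k\ge0}2^{-k-1}=1$. The triangle inequality in $\ell^2(\mathbb Z)$ gives \eqref{eq:Y3}.

Put $Y_0=1$ and $Y_{j+1}=\mathcal Y(DY_j)$. By \eqref{eq:Y3} and induction, $\|DY_j\|_s\le\|q\|^j\|D\|_s$, so every $Y_j$ is defined, and \eqref{eq:Y1} gives $\|Y_{j+1}\|\le\frac53\|q\|^{j+1}$. Thus $W=\sum_{j\ge0}Y_j$ converges in norm and
\[
\|W-1\|\le\frac53\cdot\frac{\|q\|}{1-\|q\|}\le\frac59<1,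
\]
so $W$ is invertible. By \eqref{eq:Y2}, $BY_{j+1}-Y_{j+1}B=-DqDY_j=-QY_j$. Summing over $j\ge0$ and using $BY_0-Y_0B=0$ gives $BW-WB=-QW$.
\end{proof}

We shall bound operators by their blocks: a family $(Z_{ij})$ with $\sum_{i,j}\|Z_{ij}\|^2<\infty$ defines a bounded operator $Z$ with $\|Z\|^2\le\sum_{i,j}\|Z_{ij}\|^2$, because $\|\sum_jZ_{ij}x_j\|^2\le\|x\|^2\sum_j\|Z_{ij}\|^2$ for each $i$.

\begin{proof}[Proof of \textup{(B)}]
Let $T=\lambda+K$ be invertible with $K\in\mathcal J$ and $|\lambda|=1$. Put
\[
c=(1+\|T\|)(1+2\|T^{-1}\|),\qquad\eta=\min\Bigl\{\frac1{4\|T^{-1}\|},\ \frac3{80c}\Bigr\}.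
\]

\emph{The decomposition.} For each $\epsilon>0$ there is a small subspace $F$ with $\|KP_{F^\perp}\|\le\epsilon$ and $\|K^*P_{F^\perp}\|\le\epsilon$. Indeed, take $A\in\mathcal J_0$ with $\|K-A\|\le\epsilon$ and $F=\overline{\operatorname{ran}A+\operatorname{ran}A^*}$; both $A$ and $A^*$ vanish on $F^\perp$. For $k\ge1$ let $F_k$ be such a subspace for $\epsilon=\eta16^{-k}$, and let $F_0=0$. Well-order $\mathbb Z\times\kappa$ in order type $\kappa$ and choose, by transfinite induction, unit vectors $x_{k,\xi}$ orthogonal to $F_{|k|}$ and to all vectors chosen earlier; at each stage these span, together with $F_{|k|}$, a small subspace. For $k\ne0$ let $H_k$ be the closed span of the $x_{k,\xi}$, $\xi<\kappa$, and let $H_0=(\bigoplus_{k\ne0}H_k)^\perp$, which contains all $x_{0,\xi}$. Then $H=\bigoplus_{k\in\mathbb Z}H_k$, all $H_k$ have dimension $\kappa$, and we identify them unitarily with one space.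

Let $T'=T_{00}$, let $T_0=\bigoplus_kA_k$ with $A_0=T'$ and $A_k=\lambda$ for $k\ne0$, and let $\Delta=T-T_0$. Then $\Delta_{00}=0$ and $\Delta_{ij}=K_{ij}$ otherwise. As $H_k\subset F_{|k|}^\perp$, we have $\|K_{ij}\|\le\|KP_{H_j}\|\le\eta16^{-|j|}$ for $j\ne0$ and $\|K_{ij}\|\le\|K^*P_{H_i}\|\le\eta16^{-|i|}$ for $i\ne0$. Hence, for all $i,j$,
\[
\|\Delta_{ij}\|\le\eta\,16^{-\max(|i|,|j|)}\le\eta\,4^{-|i|-|j|},
\]
and $\|\Delta\|\le\eta\sum_i16^{-|i|}=\frac{17}{15}\eta\le2\eta$. Then $\|T^{-1}\Delta\|\le\frac12$, so $T_0=T(1-T^{-1}\Delta)$ is invertible with $\|T_0^{-1}\|\le2\|T^{-1}\|$. Consequently $T'$ is invertible, $\|T'\|\le\|T\|$ and $\|T'^{-1}\|\le2\|T^{-1}\|$.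

\emph{Absorbing the block $T'$.} The operator $BT_0$ maps $H_k$ to $H_{k-1}$ by $A_k$. For $\Gamma=\bigoplus_k\Gamma_k$, the equation $\Gamma BT_0\Gamma^{-1}=B$ means $\Gamma_k=\Gamma_{k-1}A_k$ for all $k$. A solution is $\Gamma_k=\lambda^k$ for $k<0$ and $\Gamma_k=\lambda^{k-1}T'$ for $k\ge0$: each step multiplies by $\lambda$, except that $\Gamma_0=\lambda^{-1}T'=\Gamma_{-1}A_0$. Since $|\lambda|=1$, we have $\|\Gamma\|\le\max(1,\|T'\|)$ and $\|\Gamma^{-1}\|\le\max(1,\|T'^{-1}\|)$, so $\|\Gamma\|\,\|\Gamma^{-1}\|\le c$. This bound depends only on $T$, which is why $\eta$ could be fixed in advance.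

\emph{Absorbing the error.} We have $\Gamma BT\Gamma^{-1}=B+Q$ with $Q=\Gamma B\Delta\Gamma^{-1}$, whose blocks are $Q_{ij}=\Gamma_i\Delta_{i+1,j}\Gamma_j^{-1}$. Thus
\[
\|Q_{ij}\|\le c\eta\,4^{-|i+1|-|j|}\le4c\eta\,4^{-|i|-|j|}.
\]
The blocks $q_{ij}=2^{|i|+|j|}Q_{ij}$ satisfy $\|q_{ij}\|\le4c\eta\,2^{-|i|-|j|}$, so they define a bounded operator $q$ with $Q=DqD$ and $\|q\|\le4c\eta\sum_i4^{-|i|}=\frac{20}3c\eta\le\frac14$. By Lemma~\ref{lem:shift}, $BT\sim B+Q\sim B$. Hence $BT$ is a product of two involutions, and $T=U\cdot BT$ is a product of four.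
\end{proof}

With (A), (B) and (C) proved, so is Theorem~\ref{thm:four}.

\begin{thebibliography}{9}

\bibitem{dSP}
Cl\'ement de Seguins Pazzis, \emph{Products of involutions of an infinite-dimensional vector space}, arXiv:1808.02224 (2018).

\bibitem{Ros}
Rosenblum, Duke Math. J. \textbf{23} (1956).

\end{thebibliography}
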